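# Relative gradient errors and rates faster than $1/N$

## A fixed percentage error in every gradient: is $1/N$ the ceiling?

We minimize a smooth convex function, but every gradient we are given is wrong by up to a fixed percentage. How fast can the true gradient be made small?

Let $L,R>0$, and let $f:\mathbb R^d\to\mathbb R$ (any dimension $d$) be convex and $L$-smooth, meaning that $\nabla f$ is $L$-Lipschitz, with a minimizer $x^*$. The start satisfies $f(x_0)-f(x^*)\le R$. At each iterate $x_i$ we receive a vector $d_i$ with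
$$\|d_i-\nabla f(x_i)\|\le\epsilon\,\|\nabla f(x_i)\| .\tag{1}$$

**Definition (FIGD).** Full inexact gradient descent with $N$ iterations and step sizes $\{\alpha_{i,k}\}$ is
$$x_i=x_0-\sum_{k=0}^{i-1}\frac{\alpha_{i,k}}{L}\,d_k,\qquad i=1,\dots,N. \tag{2}$$
The $\alpha_{i,k}$ are fixed in advance. They may depend on $N,\epsilon,L,R$ but not on $f$, $x_0$ or the $d_i$.

**Definition (worst case).** $W_N(\alpha,\epsilon)$ is the supremum of $\min_{1\le k\le N}\|\nabla f(x_k)\|^2$ over all such $f$, all admissible $x_0$ and all admissible $d_i$.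

For example, with $N=2$ the method is $x_1=x_0-\frac{\alpha_{1,0}}Ld_0$, $x_2=x_0-\frac{1}{L}(\alpha_{2,0}d_0+\alpha_{2,1}d_1)$. Taking all $\alpha_{i,k}$ equal to $h$ gives the memoryless iteration $x_{i+1}=x_i-\frac hLd_i$. As an example of (1), take $d=1$ and $\epsilon=0.1$: then $d_i$ lies between $0.9$ and $1.1$ times the true derivative. In the plane, identified with $\mathbb C$, let the true gradient be $g$ and let $d=\cos\varphi\,e^{i\varphi}g$. Since
$$\cos\varphi\,e^{i\varphi}-1=i\sin\varphi\,e^{i\varphi},\tag{3}$$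
the relative error is $|\sin\varphi|$. So for $\epsilon<1$ an adversary may rotate the gradient by any angle up to $\arcsin\epsilon$. This angle will govern both theorems below.

The question is posed in Yassine Kamri, Julien M. Hendrickx, François Glineur, "Numerical Design of Optimized First-Order Algorithms", arXiv:2507.20773 (2025). For memoryless descent with a suitable constant step, $W_N$ is bounded by a quantity of order $LR/N$. The conjecture says that FIGD with optimized step sizes can do better. Precisely: for each $\epsilon\in\{0.1,0.3,0.5\}$ there are $\delta,C>0$ such that for every $N\ge1$ some choice of step sizes gives $W_N\le CLR/N^{1+\delta}$. Prove or disprove.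

A natural first guess is that this fails. The relative error never improves from step to step, and a method that reuses old gradients also reuses old errors. So one may guess that a fixed $\epsilon>0$ pins the rate at $1/N$.

## Three tests of the guess: constant steps, exact quadratics, rotated quadratics

Throughout this section $L=1$, and $g_i=\nabla f(x_i)$.

**Constant steps.** Let $\epsilon<1$ and $x_{i+1}=x_i-hd_i$. By (1), $\langle g_i,d_i\rangle\ge(1-\epsilon)\|g_i\|^2$ and $\|d_i\|\le(1+\epsilon)\|g_i\|$. The textbook descent inequality $f(y)\le f(x)+\langle\nabla f(x),y-x\rangle+\frac12\|y-x\|^2$ gives, for $h=\frac{1-\epsilon}{(1+\epsilon)^2}$,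
$$f(x_{i+1})\le f(x_i)-h(1-\epsilon)\|g_i\|^2+\tfrac{h^2}2(1+\epsilon)^2\|g_i\|^2=f(x_i)-\rho\|g_i\|^2,\qquad \rho=\frac{(1-\epsilon)^2}{2(1+\epsilon)^2}.\tag{4}$$
Extend the run by one step and sum over $i=1,\dots,N$. Since $f(x_1)\le f(x_0)$, we get $\min_{1\le k\le N}\|g_k\|^2\le R/(\rho N)$.

No constant $h$ does better than order $1/N$, even with exact gradients. If $h\notin[0,2]$, take $f(x)=x^2/2$ on $\mathbb R$ with $x_0^2=2R$; then $g_k^2=(1-h)^{2k}\,2R>2R$. If $h\in[0,2]$, take $f(x)=x^2/2$ for $|x|\le\tau$ and $f(x)=\tau|x|-\tau^2/2$ otherwise, and start at $x_0=(Nh+1)\tau$. Each step moves by $h\tau$, so $x_k\ge\tau$ and $g_k=\tau$ for all $k\le N$. Here $f(x_0)=\tau^2(Nh+\frac12)$, and choosing $\tau$ so that this equals $R$ gives $\min_k g_k^2=R/(Nh+\frac12)\ge R/(2N+\frac12)$. So the guess is right for constant steps. This says nothing about varying steps or about memory.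

**Exact gradients on quadratics.** Let $f(x)=\frac12\sum_j\lambda_j(x^{(j)})^2$ with $\lambda_j\in[0,1]$, and $d_i=g_i$. Then $x_N^{(j)}=P_N(\lambda_j)x_0^{(j)}$ for a polynomial with $\deg P_N\le N$, $P_N(0)=1$, so $\|g_N\|^2=\sum_j\lambda_j^2P_N(\lambda_j)^2(x_0^{(j)})^2\le2R\max_{[0,1]}\lambda P_N(\lambda)^2$. For $N=1$ take $P_1(\lambda)=1-\frac43\lambda$: the maximum of $\lambda P_1^2$ is $\frac19$, attained at $\lambda=\frac14$ and $\lambda=1$. In general, let $T_n$ be the Chebyshev polynomial and define $P_N$ by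
$$z\,P_N(z^2)=\frac{(-1)^N}{2N+1}\,T_{2N+1}(z).\tag{5}$$
Since $T_{2N+1}$ is odd with derivative $(-1)^N(2N+1)$ at $0$, this is a polynomial of degree $N$ with $P_N(0)=1$, and $\lambda P_N(\lambda)^2\le(2N+1)^{-2}$ on $[0,1]$. So $\|g_N\|^2\le 2R/(2N+1)^2$. The roots of $P_N$ are real and lie in $(0,1)$, so varying memoryless steps (reciprocals of the roots) realize it. On this class, with $\epsilon=0$, the guess is wrong.

**Rotated gradients on quadratics.** Now let $\epsilon\in(0,1)$ and run the same method on one block $\mathbb C\cong\mathbb R^2$ with $f(x)=\frac14|x|^2$, so $\lambda=\frac12$, and $d=\mu x$ with $\mu=\frac12(1+i\epsilon)$. This is admissible because $|\mu-\lambda|=\epsilon\lambda$. Now $x_N=P_N(\mu)x_0$. Write $\sqrt\mu=\cos\omega$ with $\omega=\xi+i\eta$. As $\sqrt\mu$ is not real, $\eta\ne0$, and $|T_n(\sqrt\mu)|^2=|\cos n\omega|^2=\cos^2n\xi+\sinh^2n\eta\ge\sinh^2n\eta$. By (5), $\|g_N\|^2$ grows exponentially in $N$. The polynomial that beats $1/N$ for exact gradients fails,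 at its last iterate, for every positive $\epsilon$.

So the guess passes one test, fails one, and the third leaves it plausible. It turns out to be wrong whenever $\epsilon<1$.

## The two theorems

**Theorem 1.** Let $\epsilon\in[0,1)$ and $0<\delta<\frac{\arccos\epsilon}{\pi}$. There are step sizes $\alpha_{i,k}$, depending only on $(\epsilon,\delta)$ and not on $N,L,R$, and a constant $C=C(\epsilon,\delta)$, such that for all $N\ge1$
$$W_N(\alpha,\epsilon)\le\frac{C\,L\,R}{N^{1+\delta}} .$$

For $\epsilon\in\{0.1,0.3,0.5\}$ the value $\delta=\frac14$ is admissible, because $\cos\frac\pi4>0.5$. So the conjecture is true. Theorem 1 gives every exponent below $1+\frac{\arccos\epsilon}\pi=\frac32-\frac{\arcsin\epsilon}\pi$, about $1.468$, $1.403$, $1.333$ for the three levels.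

**Theorem 2.** Let $\beta(\epsilon)=2-\frac2\pi\arcsin\epsilon$ for $\epsilon\in[0,1)$.
(a) If $\epsilon\in[0,1)$, then for all $N\ge1$ and all step sizes, $W_N(\alpha,\epsilon)\ge\frac29LR\,(2N)^{-\beta(\epsilon)}$.
(b) If $\epsilon\ge1$, then $W_N(\alpha,\epsilon)\ge2LR$ for all $N$ and all step sizes.

Hence a rate faster than $1/N$ is possible if and only if $\epsilon<1$. For such $\epsilon$ the best exponent lies in $\left[\frac32-\frac{\arcsin\epsilon}\pi,\;2-\frac{2\arcsin\epsilon}\pi\right]$; its exact position there is not determined. For $\epsilon>0$ the rate $N^{-2}$ is impossible: the upper ends are about $1.936$, $1.806$, $1.667$ for the three levels.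

The next five sections prove Theorem 1.

## Reduction to $L=1$, and the basic inequality

Replace $f,R,d_i$ by $f/L,R/L,d_i/L$. The iterates (2) do not change, the function becomes $1$-smooth, and a bound $C\cdot\frac RL\cdot N^{-1-\delta}$ for $\|\nabla f\|^2/L^2$ is the bound $CLR\,N^{-1-\delta}$ for $\|\nabla f\|^2$. So take $L=1$ until Theorem 1 is proved.

For convex $1$-smooth $f$ and all $x,y$ (Nesterov, *Introductory Lectures on Convex Optimization*, Thm 2.1.5),
$$f(x)\ge f(y)+\langle\nabla f(y),x-y\rangle+\tfrac12\|\nabla f(x)-\nabla f(y)\|^2 .\tag{6}$$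
To recall why: $\phi(x)=f(x)-\langle\nabla f(y),x\rangle$ is convex, $1$-smooth and minimized at $y$, so $\phi(y)\le\phi(x-\nabla\phi(x))\le\phi(x)-\frac12\|\nabla\phi(x)\|^2$ by the descent inequality, which is (6). Dropping the square leaves plain convexity.

Write $f_t=f(x_t)$, $g_t=\nabla f(x_t)$, $\Delta_t=g_{t+1}-g_t$ and $v_t=x_t-x_{t+1}$. Two consequences of (6) are all that we use. With $x=x_t$, $y=x_{t+1}$,
$$\langle g_t,v_t\rangle\le f_t-f_{t+1}-\langle\Delta_t,v_t\rangle-\tfrac12\|\Delta_t\|^2 ,\tag{7}$$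
and by convexity, $f_u\ge f_t+\langle g_t,x_u-x_t\rangle$, that is,
$$-\sum_{s=t}^{u-1}\langle g_t,v_s\rangle\le f_u-f_t\qquad(t<u).\tag{8}$$

## Weighted descent, and the function values that do not cancel

To get a rate $N^{-1-\delta}$ we would like $\sum_{t}p_t^2\|g_t\|^2\le CR$ with weights $p_t^2$ growing like $t^\delta$, since then $\min\|g_t\|^2\le CR/\sum p_t^2$. The first attempt is to multiply each descent inequality (4) by a nondecreasing weight $b_t$ and add. With $F_t=f_t-f(x^*)$,
$$\rho\sum_{t=0}^{N-1}b_t\|g_t\|^2\le\sum_{t=0}^{N-1}b_t(F_t-F_{t+1})=b_0F_0+\sum_{t=1}^{N-1}(b_t-b_{t-1})F_t-b_{N-1}F_N .$$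
The middle sum has nonnegative coefficients, and all we have for $F_t$ is $F_t\le R$. The right side is then bounded by $b_{N-1}R$. Since $\sum_{t<N}b_t\le Nb_{N-1}$, the resulting bound $b_{N-1}R\,/(\rho\sum_{t<N} b_t)$ is at least $R/(\rho N)$, whatever the weights. This bookkeeping cannot improve on $1/N$; it is a limit of the argument, not a statement about methods.

The trouble is that the coefficient of the decrement $f_s-f_{s+1}$ is $b_s$, which grows. We would like every decrement to have coefficient $1$. The inequalities (8) help: their right side is $f_u-f_t=-\sum_{s=t}^{u-1}(f_s-f_{s+1})$, so adding nonnegative multiples of them lowers those coefficients. The price is the set of cross terms $-\langle g_t,v_s\rangle$ on the left. The net left side will be a form $\sum_{t\le s}m_{ts}\langle g_t,v_s\rangle$ with $m_{ts}\le0$ off the diagonal, and we must choose $v$ so that it stays at least a positive multiple of $\sum p_t^2\|g_t\|^2$, even with errors of size $\epsilon$.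

Here is the design. Take $m_{ts}=p_tc_{s-t}/q_s$ with a convolution kernel $c$ and two positive scalings $p,q$. Coefficient $1$ for every decrement will mean $\sum_{t\le s}m_{ts}=1$, that is, $p*c=q$. Put $v_s=\gamma q_sy_s$. The form becomes $\gamma\sum_t\langle p_tg_t,(C^*y)_t\rangle$, where $C$ is convolution with $c$ and $C^*$ its adjoint. Now choose $y=C^{-1}(pd)$. For exact gradients the form is $\langle G,C^*C^{-1}G\rangle$ with $G_t=p_tg_t$. On the Fourier side $C^*C^{-1}$ multiplies by $\overline{c(\theta)}/c(\theta)$, a number of modulus one, where $c(\theta)=\sum_jc_je^{ij\theta}$. Its real part is positive when $|\arg c(\theta)|$ stays below $\frac\pi4$, and since it has modulus one, an error of relative size $\epsilon$ costs at most $\epsilon$. The kernel $(1-z)^\delta$ has argument at most $\frac{\pi\delta}2$ on the unit circle. This is where $\cos(\pi\delta)-\epsilon$ will come from. The scaling is now forced up to details: if $p$ has generating function $(1-z)^{-\sigma}$, then $q=p*c$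 has $(1-z)^{\delta-\sigma}$, so $p_tq_t$ is of order $t^{2\sigma-2-\delta}$. The last term of (7) will require $p_tq_t$ to be bounded, and $\sigma=1+\frac\delta2$ makes $p$ as large as that allows.

## The method and its four binomial sequences

Fix $\epsilon\in[0,1)$ and $0<\delta<\frac{\arccos\epsilon}\pi$. Then $0<\delta<\frac12$ and
$$\kappa:=\cos(\pi\delta)-\epsilon>0 .$$
Define four sequences by generating functions.

- $(1-z)^\delta=\sum c_jz^j$. Here $c_0=1$, $c_1=-\delta$ and $\frac{c_{j+1}}{c_j}=\frac{j-\delta}{j+1}$, so $c_j<0$ for $j\ge1$. For $0<z<1$, $\sum_{j\ge1}|c_j|z^j=1-(1-z)^\delta\le1$; letting $z\to1$, $\sum_{j\ge1}|c_j|\le1$.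
- $(1-z)^{-\delta}=\sum a_jz^j$. Here $a_0=1$ and $\frac{a_{j+1}}{a_j}=\frac{j+\delta}{j+1}$, so $0<a_j\le1$ and $a_j$ decreases. Moreover $a_j=\prod_{k=1}^j\left(1-\frac{1-\delta}k\right)\le(j+1)^{\delta-1}$, because $1-\frac{1-\delta}k\le\left(1+\frac1k\right)^{-(1-\delta)}$ by Bernoulli's inequality and the product of the right sides telescopes.
- $(1-z)^{-1-\delta/2}=\sum p_tz^t$, so $p_t=\prod_{k=1}^t\left(1+\frac\delta{2k}\right)$, which is nondecreasing.
- $(1-z)^{-1+\delta/2}=\sum q_tz^t$, so $q_t=\prod_{k=1}^t\left(1-\frac\delta{2k}\right)>0$.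

Then $p_tq_t=\prod_{k\le t}\left(1-\frac{\delta^2}{4k^2}\right)\le1$. The sequences $c$ and $a$ are convolution inverses of each other. Since $(1-z)^\delta(1-z)^{-1-\delta/2}=(1-z)^{-1+\delta/2}$,
$$\sum_{t=0}^sp_t\,c_{s-t}=q_s\qquad(s\ge0).\tag{9}$$

**The method.** With a constant $\gamma=\gamma(\epsilon,\delta)>0$ to be chosen at the end, set
$$x_s-x_{s+1}=v_s=\gamma q_sy_s,\qquad y_s=\sum_{t=0}^sa_{s-t}\,p_td_t .\tag{10}$$
Summing over $s<i$, this is (2) with $\alpha_{i,k}=\gamma p_k\sum_{s=k}^{i-1}q_sa_{s-k}$, which does not depend on $N$. For instance $\alpha_{1,0}=\gamma$, $\alpha_{2,1}=\gamma p_1q_1=\gamma(1-\frac{\delta^2}4)$ and $\alpha_{2,0}=\gamma\left(1+\delta(1-\frac\delta2)\right)$: the old gradient gets extra weight.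

For a horizon $N\ge1$, put $H_t=p_t\Delta_t$ and
$$\Gamma^2=\sum_{t=0}^{N-1}p_t^2\|g_t\|^2,\qquad\|H\|^2=\sum_{t=0}^{N-1}\|H_t\|^2 .$$
The goal of the next three steps is that, for every $N\ge1$,
$$\Gamma^2\le\frac{2R}{\gamma\kappa} .\tag{11}$$

**Step 1: combining the inequalities so that every decrement has coefficient one.** The purpose is to get from (7) and (8) a single inequality whose function values collapse to $f_0-f_N$.

For $0\le t\le s\le N-1$ let $m_{ts}=p_tc_{s-t}/q_s$. Put $\omega(t,s)=-m_{ts}$ for $s>t$, $\omega(t,t)=p_t/q_t$ and $b_t=2p_t/q_t$. All $\omega(t,s)$ are positive, and $b_t-\omega(t,t)=p_t/q_t=m_{tt}$.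

We need $\omega(t,\cdot)$ to be nonincreasing. From the diagonal,
$$\frac{\omega(t,t+1)}{\omega(t,t)}=\frac{\delta q_t}{q_{t+1}}=\frac\delta{1-\frac\delta{2(t+1)}}\le\frac\delta{1-\delta/2}<1,$$
because $\delta<\frac12$. For $s=t+j$ with $j\ge1$,
$$\frac{\omega(t,s+1)}{\omega(t,s)}=\frac{c_{j+1}}{c_j}\cdot\frac{q_s}{q_{s+1}}=\frac{j-\delta}{j+1}\cdot\frac{s+1}{s+1-\delta/2} .$$
The last factor decreases in $s$, and $s\ge j$, so the ratio is at most $\frac{j-\delta}{j+1}\cdot\frac{j+1}{j+1-\delta/2}=\frac{j-\delta}{j+1-\delta/2}<1$.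

Therefore the numbers $w(t,u):=\omega(t,u-1)-\omega(t,u)$ for $t<u<N$, and $w(t,N):=\omega(t,N-1)$, are nonnegative, and by telescoping
$$\sum_{u=s+1}^Nw(t,u)=\omega(t,s)\qquad(t\le s\le N-1).\tag{12}$$
Multiply (7) by $b_t$ and (8) by $w(t,u)$, and add over $0\le t\le N-1$, $t<u\le N$.

On the left, (8) contributes $-\langle g_t,v_s\rangle$ once for each $u\ge s+1$, with total weight $\omega(t,s)$ by (12). So the left side is
$$\sum_tb_t\langle g_t,v_t\rangle-\sum_t\sum_{s\ge t}\omega(t,s)\langle g_t,v_s\rangle=\sum_{t=0}^{N-1}\Big\langle g_t,\sum_{s=t}^{N-1}m_{ts}v_s\Big\rangle=\gamma\sum_{t=0}^{N-1}\Big\langle p_tg_t,\sum_{s=t}^{N-1}c_{s-t}y_s\Big\rangle ,$$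
where the last equality uses $m_{ts}v_s=\gamma p_tc_{s-t}y_s$.

On the right, the function values are, by $f_u-f_t=-\sum_{s=t}^{u-1}(f_s-f_{s+1})$ and (12),
$$\sum_s(f_s-f_{s+1})\Big[b_s-\sum_{t\le s}\omega(t,s)\Big]=\sum_s(f_s-f_{s+1})\sum_{t\le s}m_{ts}=f_0-f_N\le R ,$$
because $\sum_{t\le s}m_{ts}=1$ by (9), and $f_N\ge f(x^*)$.

The remaining terms on the right are $-\sum b_t\langle\Delta_t,v_t\rangle-\frac12\sum b_t\|\Delta_t\|^2$. Since $b_tv_t=2\gamma p_ty_t$, the first is $-2\gamma\sum\langle H_t,y_t\rangle$. Since $\frac12b_t\|\Delta_t\|^2=\frac{\|H_t\|^2}{p_tq_t}\ge\|H_t\|^2$, the second is at most $-\|H\|^2$. Altogether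
$$\gamma\sum_{t=0}^{N-1}\Big\langle p_tg_t,\sum_{s=t}^{N-1}c_{s-t}y_s\Big\rangle\le R+2\gamma\Big|\sum_{t=0}^{N-1}\langle H_t,y_t\rangle\Big|-\|H\|^2 .\tag{13}$$

## Coercivity from a symbol of modulus one

**Step 2: the left side of (13) is at least $\gamma\kappa\Gamma^2$.** This step measures how much error the quadratic form tolerates.

First look at $N=2$, $\epsilon=0$. With $G_t=p_tg_t$ we have $y_0=G_0$, $y_1=G_1+\delta G_0$, and the form is
$$\langle G_0,y_0-\delta y_1\rangle+\langle G_1,y_1\rangle=(1-\delta^2)\|G_0\|^2+\|G_1\|^2 .$$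
The cross terms cancel. For general $N$ we pass to the whole line $\mathbb Z$.

Let $Y_s=y_s$ for $0\le s<N$ and $Y_s=0$ for all other $s\in\mathbb Z$. On $\ell^2(\mathbb Z;\mathbb C^d)$ put $(CY)_t=\sum_{j\ge0}c_jY_{t-j}$ and $(C^*Y)_t=\sum_{j\ge0}c_jY_{t+j}$; both are bounded since $c\in\ell^1$. With $\widehat Y(\theta)=\sum_tY_te^{it\theta}$, the operator $C$ multiplies $\widehat Y$ by $\sum c_je^{ij\theta}=(1-e^{i\theta})^\delta$ and $C^*$ multiplies it by $(1-e^{-i\theta})^\delta$. These are principal powers: for $|z|<1$ we have $\operatorname{Re}(1-z)>0$ and the binomial series applies, and both sides are continuous on $|z|\le1$.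

For $\theta\in(0,2\pi)$, $1-e^{i\theta}=2\sin\frac\theta2\,e^{i(\theta-\pi)/2}$, so $\arg(1-e^{i\theta})=\frac{\theta-\pi}2$. Hence
$$(1-e^{-i\theta})^\delta=u(\theta)(1-e^{i\theta})^\delta,\qquad u(\theta)=e^{i\delta(\pi-\theta)},\qquad|u|=1,\qquad\operatorname{Re}u\ge\cos(\pi\delta),$$
the last because $|\delta(\pi-\theta)|\le\pi\delta<\frac\pi2$. Let $U$ be the unitary operator with symbol $u$. Then $C^*Y=U\,CY$, and by Plancherel $\operatorname{Re}\langle Z,UZ\rangle\ge\cos(\pi\delta)\|Z\|^2$ for every $Z\in\ell^2(\mathbb Z;\mathbb C^d)$.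

Now the horizon. Since $c$ and $a$ are convolution inverses, $(CY)_t=p_td_t$ for $0\le t<N$, and $(CY)_t=0$ for $t<0$. But for $t\ge N$ the sequence $CY$ has a tail that is not a gradient of anything. We let the comparison sequence carry the same tail:
$$\hat G_t=0\ (t<0),\qquad\hat G_t=p_tg_t\ (0\le t<N),\qquad\hat G_t=(CY)_t\ (t\ge N).$$
It lies in $\ell^2$ since $CY$ does. Put $E=CY-\hat G$. It vanishes outside $[0,N)$, and there $\|E_t\|=p_t\|d_t-g_t\|\le\epsilon\|\hat G_t\|$ by (1). So $\|E\|\le\epsilon\|\hat G\|$. The added tail does not affect the form: for $t\ge N$ all $Y_{t+j}$ vanish, so $(C^*Y)_t=0$; and for $t<0$, $\hat G_t=0$. For $0\le t<N$, $(C^*Y)_t=\sum_{s=t}^{N-1}c_{s-t}y_s$. Therefore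
$$\sum_{t=0}^{N-1}\Big\langle p_tg_t,\sum_{s=t}^{N-1}c_{s-t}y_s\Big\rangle=\langle\hat G,C^*Y\rangle=\operatorname{Re}\langle\hat G,U\hat G\rangle+\operatorname{Re}\langle\hat G,UE\rangle\ge\big(\cos\pi\delta-\epsilon\big)\|\hat G\|^2\ge\kappa\Gamma^2 .\tag{14}$$
Here we used that the sum is real, that $U$ preserves norms, and that $\|\hat G\|\ge\Gamma$ because of the tail.

## The gradient-difference term: a near part and a slowly varying far part

**Step 3: absorbing $2\gamma\sum\langle H_t,y_t\rangle$ and proving (11).** The purpose is to bound this term by $\|H\|^2$ plus a small multiple of $\gamma\Gamma^2$, with $\gamma$ independent of $N$.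

The direct estimate is too weak. By Young's convolution inequality $\|y\|\le2S\,\Gamma$ with $S=\sum_{j<N}a_j$, so the term is at most $4\gamma S\Gamma\|H\|\le\|H\|^2+4\gamma^2S^2\Gamma^2$, and one needs $\gamma$ of order $S^{-2}$. But $S$ is the coefficient of $z^{N-1}$ in $(1-z)^{-1-\delta}$, so $S=\prod_{k=1}^{N-1}(1+\frac\delta k)\ge N^\delta$ (Bernoulli). The resulting bound on $\Gamma^2$ is of order $N^{2\delta}R$ at best, and dividing by $\sum p_t^2$, which is of order $N^{1+\delta}$, gives only $N^{-(1-\delta)}$: worse than $1/N$. The kernel $a$ is not summable. It is, however, square-summable, since $\delta<\frac12$, and its tail varies slowly. So we cut it: the near part is summable, and in the far part we move the difference from $g$ onto $y$.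

Let $J\ge1$ be an integer and $A_J=\big(\sum_{j\ge J}a_j^2\big)^{1/2}$. Since $a_j\le(j+1)^{\delta-1}$,
$$A_J^2\le\int_J^\infty x^{2\delta-2}\,dx=\frac{J^{2\delta-1}}{1-2\delta} ,$$
so $A_J\to0$ and $a_J\to0$ as $J\to\infty$. Put $D_t=p_td_t$ for $0\le t<N$ and $D_t=0$ for $t<0$. By (1), $\big(\sum_{t<N}\|D_t\|^2\big)^{1/2}\le(1+\epsilon)\Gamma\le2\Gamma$. For $0\le t<N$ split $y_t=y_t^n+y_t^f$ with
$$y_t^n=\sum_{0\le j<J}a_jD_{t-j},\qquad y_t^f=\sum_{j\ge J}a_jD_{t-j} .$$

*Near part.* As $\sum_{j<J}a_j\le J$, Young's inequality gives $\big(\sum_{t<N}\|y^n_t\|^2\big)^{1/2}\le2J\Gamma$, hence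
$$2\gamma\Big|\sum_t\langle H_t,y_t^n\rangle\Big|\le4\gamma J\Gamma\|H\|\le\tfrac12\|H\|^2+8\gamma^2J^2\Gamma^2 .\tag{15}$$

*Far part.* We have $y_0^f=0$ because $J\ge1$. Writing $\langle H_t,y^f_t\rangle=\langle g_{t+1},p_ty_t^f\rangle-\langle g_t,p_ty_t^f\rangle$ and shifting the index in the first sum,
$$\sum_{t=0}^{N-1}\langle H_t,y_t^f\rangle=\langle p_{N-1}g_N,y_{N-1}^f\rangle-\sum_{t=1}^{N-1}\big\langle g_t,\;p_t(y_t^f-y_{t-1}^f)+(p_t-p_{t-1})y_{t-1}^f\big\rangle .$$
There are three contributions.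

- *Boundary term.* $p_{N-1}g_N=p_{N-1}g_{N-1}+H_{N-1}$ has norm at most $\Gamma+\|H\|$. By Cauchy–Schwarz, $\|y_t^f\|\le2A_J\Gamma$ for all $t<N$. The term is at most $2A_J\Gamma(\Gamma+\|H\|)$.
- *Differences of $y^f$.* We have $y_t^f-y_{t-1}^f=a_JD_{t-J}+\sum_{j\ge J}(a_{j+1}-a_j)D_{t-1-j}$, a convolution of $D$ with a kernel of $\ell^1$-norm $a_J+\sum_{j\ge J}(a_j-a_{j+1})\le2a_J$. With Young's inequality and Cauchy–Schwarz against $(p_tg_t)$, the contribution is at most $\Gamma\cdot2a_J\cdot2\Gamma=4a_J\Gamma^2$.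
- *Differences of $p$.* We have $0\le p_t-p_{t-1}=\frac\delta{2t}p_{t-1}\le\frac{p_t}{4t}$, and $y_{t-1}^f=0$ unless $t\ge J+1\ge2$. The contribution is at most $\frac14\cdot2A_J\Gamma\sum_{t\ge J+1}^{N-1}\frac{p_t\|g_t\|}t\le\frac12A_J\Gamma\cdot\Gamma\Big(\sum_{t\ge2}t^{-2}\Big)^{1/2}\le\frac12A_J\Gamma^2$.

With $\eta_J=3A_J+4a_J$ this gives
$$2\gamma\Big|\sum_t\langle H_t,y_t^f\rangle\Big|\le2\gamma\eta_J\Gamma^2+4\gamma A_J\Gamma\|H\|\le2\gamma\eta_J\Gamma^2+\tfrac12\|H\|^2+8\gamma^2A_J^2\Gamma^2 .\tag{16}$$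

Insert (14), (15) and (16) into (13). The $\|H\|^2$ terms cancel exactly:
$$\gamma\kappa\Gamma^2\le R+\gamma\Gamma^2\big[2\eta_J+8\gamma(J^2+A_J^2)\big].$$
First fix $J=J(\epsilon,\delta)$ with $\eta_J\le\frac\kappa8$; in particular $A_J\le1$. Then fix $\gamma=\gamma(\epsilon,\delta)>0$ with $8\gamma(J^2+1)\le\frac\kappa4$. The bracket is at most $\frac\kappa4+\frac\kappa4=\frac\kappa2$, so $\frac12\gamma\kappa\Gamma^2\le R$, which is (11). The order of choices matters: the far part is made small by $J$ alone, and only then does $\gamma$ pay for the near part.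

## From the weighted sum to the rate $N^{-1-\delta}$

**Step 4: conclusion of Theorem 1.** It remains to read the rate off (11), taking care that the criterion runs over $k=1,\dots,N$, so $g_N$ must be included.

Given any admissible $N$-step run, extend it by one step using $d_N=g_N$. This is admissible, and the step sizes do not depend on the horizon. Then (11) with horizon $N+1$ gives $\sum_{t=1}^Np_t^2\|g_t\|^2\le\frac{2R}{\gamma\kappa}$. By Bernoulli, $1+\frac\delta{2k}\ge\left(\frac{k+1}k\right)^{\delta/2}$, so $p_t\ge(t+1)^{\delta/2}$, and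
$$\sum_{t=1}^Np_t^2\ge\sum_{t=1}^Nt^\delta\ge\int_0^Nx^\delta\,dx=\frac{N^{1+\delta}}{1+\delta} .$$
Since $2(1+\delta)\le3$,
$$\min_{1\le k\le N}\|g_k\|^2\le\frac{2(1+\delta)R}{\gamma\kappa N^{1+\delta}}\le\frac3{\gamma\kappa}\cdot\frac R{N^{1+\delta}} .$$
This proves Theorem 1 with $C=3/(\gamma\kappa)$, and with $\delta=\frac14$ it proves the conjecture for $\epsilon=0.1,0.3,0.5$. $\blacksquare$

## The lens of rotated eigenvalues: proof of Theorem 2

We return to general $L$. For part (b), let $\epsilon\ge1$. Then $d_i=0$ satisfies (1), so the iterates never move. For $f(x)=\frac L2x^2$ on $\mathbb R$ with $f(x_0)=R$, $\|\nabla f(x_k)\|^2=L^2\cdot\frac{2R}L=2LR$ for all $k$.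

For part (a), recall the test on rotated quadratics: on a block $\mathbb C$ with curvature $L\lambda$, an adversary answering $d=L\mu x$ forces $x_k=P_k(\mu)x_0$ with $\deg P_k\le k$ and $P_k(0)=1$. So the method needs polynomials with value $1$ at the origin that are small on all admissible $\mu$ at once. By (3), the admissible $\mu=\lambda\cos\varphi\,e^{i\varphi}$ include points at angles up to $\theta:=\arcsin\epsilon$. We shall place $\mu$ on the boundary of a lens with corners at a small $r>0$ and at $1$, with half-angle $\theta$ at each corner. A polynomial of degree $N$ cannot fall from $1$ at the origin to small values on the whole lens boundary if $r$ is of order $N^{-\beta}$. To prove it we use an explicit map $\psi$ from the disc to the exterior of the lens.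

**Step 1: a map from the disc, and a mean-value bound.** The aim is a lower bound for the average of $|P|^2$ over the lens boundary, uniform in $P$.

Here $\theta\in[0,\frac\pi2)$ and $\beta=\beta(\epsilon)=2-\frac{2\theta}\pi\in(1,2]$. Put
$$\zeta_0=\frac1{2N},\qquad r=\zeta_0^\beta<1,\qquad a=\frac{1-\zeta_0}{1+\zeta_0}=\frac{2N-1}{2N+1}\in(0,1).$$
For $|s|\le1$ let $\zeta=\zeta_0\frac{1+s}{1-s}$, which lies in the closed right half-plane ($s=1$ corresponds to $\infty$), and
$$\psi(s)=\frac{r-\zeta^\beta}{1-\zeta^\beta}\quad(\text{principal power}),\qquad\psi(1)=1 .$$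
As $s\to1$, $\zeta\to\infty$ and $\psi\to1$. We have $\zeta^\beta=1$ only if $|\zeta|=1$ and $\beta\arg\zeta\in2\pi\mathbb Z$; since $|\beta\arg\zeta|\le\beta\frac\pi2\le\pi$, this forces $\zeta=1$, that is, $s=a$. The zero of $1-\zeta^\beta$ there is simple, as $\frac{d}{d\zeta}\zeta^\beta=\beta\neq0$ at $\zeta=1$ and $s\mapsto\zeta$ is a Möbius map. So $\psi$ is analytic in $|s|<1$ except for a simple pole at $a$, continuous on $\{|s|\le1\}\setminus\{a\}$, and $\psi(0)=0$ because $\zeta(0)^\beta=\zeta_0^\beta=r$.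

Let $P$ be a polynomial of degree at most $N$ with $P(0)=1$, and set
$$F(s)=P(\psi(s))\left(\frac{s-a}{1-as}\right)^N .$$
The pole of $P\circ\psi$ at $a$ has order at most $N$ and is removed, so $F$ is analytic in the open disc and continuous on the closed one. On $|s|=1$ the second factor has modulus $1$, so $|F|=|P\circ\psi|$; and $|F(0)|=a^N$. The value $F(0)$ is the mean of $F$ over $|s|=1$ (let the radius of the circle tend to $1$). By Cauchy–Schwarz,
$$\frac1{2\pi}\int_0^{2\pi}|P(\psi(e^{i\tau}))|^2\,d\tau\ge a^{2N}\ge\frac19 .\tag{17}$$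
For the last inequality put $h=\frac1{2N}$. Then $-\ln a^N=N\ln\frac{1+h}{1-h}=1+\frac{h^2}3+\frac{h^4}5+\cdots$ is decreasing in $N$ and equals $\ln3$ at $N=1$, so $a^N\ge\frac13$.

**Step 2: boundary values are admissible rotated eigenvalues.** We must write each $\mu=\psi(s)$, $|s|=1$, as $\lambda$ times a complex number within $\epsilon$ of $1$, with $r\le\lambda\le1$.

Let $|s|=1$, $s\ne1$. Then $\frac{1+s}{1-s}$ is purely imaginary, so $\zeta$ is imaginary. As $\beta\frac\pi2=\pi-\theta$, we get $\zeta^\beta=-w$ with $w=0$ or $\arg w=\pm\theta$; in particular $\operatorname{Re}w\ge0$. So $\mu=\frac{r+w}{1+w}$, and three facts follow.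

- $\mu-r=(1-r)\frac w{1+w}$, so $\operatorname{Re}(\mu-r)=(1-r)\frac{\operatorname{Re}w+|w|^2}{|1+w|^2}\ge0$, and $\operatorname{Re}\mu\ge r$.
- $r+w$ and $1+w$ are sums of a positive number and $w$, so their arguments have the sign of $\arg w$ (or are zero) and absolute value in $[0,\theta]$. Their difference $\varphi:=\arg\mu$ satisfies $|\varphi|\le\theta$.
- $1-\bar\mu=\frac{1-r}{1+\bar w}$, so $\operatorname{Re}\big(\mu(1-\bar\mu)\big)=(1-r)\frac{\operatorname{Re}(r+w)}{|1+w|^2}\ge0$, and $|\mu|^2\le\operatorname{Re}\mu$.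

They hold at $s=1$ too, where $\mu=1$. Put $\lambda=|\mu|^2/\operatorname{Re}\mu=|\mu|/\cos\varphi$. Then $r\le\operatorname{Re}\mu\le|\mu|\le\lambda\le1$, and $\mu/\lambda=\cos\varphi\,e^{i\varphi}$, so by (3)
$$\left|\frac\mu\lambda-1\right|=|\sin\varphi|\le\sin\theta=\epsilon .\tag{18}$$

**Step 3: the hard instance.** We now put many of these eigenvalues into one quadratic and let the number of blocks grow.

Fix $N$ and the step sizes. Take $M$ equally spaced points $s_j$ on the unit circle, $\mu_j=\psi(s_j)$, with corresponding $\lambda_j$. On $\mathbb C^M\cong\mathbb R^{2M}$ let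
$$f(x)=\sum_{j=1}^M\frac{L\lambda_j}2|x^{(j)}|^2,\qquad|x_0^{(j)}|^2=\frac{2R}{ML\lambda_j},\qquad d_i^{(j)}=L\mu_jx_i^{(j)} .$$
Since $0<\lambda_j\le1$, $f$ is convex and $L$-smooth with minimum $0$, and $f(x_0)=R$. By (18), in each block $|d_i^{(j)}-L\lambda_jx_i^{(j)}|\le\epsilon L\lambda_j|x_i^{(j)}|$; squaring and adding over $j$ gives (1). From (2), $x_k^{(j)}=P_k(\mu_j)x_0^{(j)}$ with $P_0=1$ and $P_i(z)=1-\sum_{k<i}\alpha_{i,k}\,zP_k(z)$, so $\deg P_k\le k\le N$ and $P_k(0)=1$. These polynomials do not depend on $M$. Hence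
$$\|\nabla f(x_k)\|^2=\sum_jL^2\lambda_j^2|P_k(\mu_j)|^2\frac{2R}{ML\lambda_j}=\frac{2LR}M\sum_j\lambda_j|P_k(\mu_j)|^2\ge2LR\,r\cdot\frac1M\sum_j|P_k(\psi(s_j))|^2 .$$
As $M\to\infty$, the Riemann sums of the finitely many continuous functions $|P_k\circ\psi|^2$ on the circle, $1\le k\le N$, converge to the integrals in (17), each at least $\frac19$. Therefore
$$W_N(\alpha,\epsilon)\ge2LR\cdot r\cdot\frac19=\frac29\,LR\,(2N)^{-\beta(\epsilon)} ,$$
which is Theorem 2(a). $\blacksquare$

For $\epsilon=0$ we have $\theta=0$ and $\beta=2$, the lens collapses to the segment $[r,1]$, and the bound reads $\frac{LR}{18N^2}$. It is consistent with the Chebyshev value $\frac{2LR}{(2N+1)^2}$ found earlier on exact quadratics, since $(2N+1)^2\le9N^2$. For $\epsilon>0$ the lens has interior, and the exponent falls from $2$ by $\frac2\pi\arcsin\epsilon$.
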